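# Fano varieties with $\alpha$-invariant strictly inside two short intervals

## 1. A hexagon, and a surface with $\alpha=\frac5{13}$

Everything is over $\mathbb C$. We write $\{g=0\}$ for the divisor of $g$, counted with multiplicities.

**Definition 1.1 (log canonical pairs).** A pair $(Y,\Delta)$ is a normal variety $Y$ with a $\mathbb Q$-divisor $\Delta$ such that $K_Y+\Delta$ is $\mathbb Q$-Cartier. For a birational $\mu:Y'\to Y$ with $Y'$ normal, the crepant pullback $\Delta'$ is defined by $K_{Y'}+\Delta'=\mu^*(K_Y+\Delta)$, and the log discrepancy of a prime divisor $E\subset Y'$ is $A_{(Y,\Delta)}(E)=1-\operatorname{coeff}_E\Delta'$. The pair is sub-lc if all log discrepancies of all divisors over $Y$ are $\ge0$, and sub-klt if they are all $>0$. If $\Delta\ge0$ we say lc and klt. It is enough to look at one log resolution: the coefficients of $\Delta'$ there must be $\le1$ (resp. $<1$). "Lc at $P$" means lc in a neighborhood of $P$. For an effective $\mathbb Q$-Cartier divisor $D$, $\operatorname{lct}(Y;D)=\sup\{c:(Y,cD)\text{ is lc}\}$.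

Since $A_{(Y,cD)}(E)=A_Y(E)-c\,\operatorname{ord}_E D$, every divisor $E$ over $Y$ gives the bound $\operatorname{lct}(Y;D)\le A_Y(E)/\operatorname{ord}_E(D)$. For example, for the cusp $y^2=x^3$ in $\mathbb C^2$ the blow-up with weights $(x,y)=(2,3)$ has $A=5$ and $\operatorname{ord}=6$, so the threshold is at most $\frac56$.

**Definition 1.2 ($\mathbb Q$-Fano varieties, $\alpha$).** A $\mathbb Q$-Fano variety $X$ is a normal projective variety with klt singularities such that $-K_X$ is $\mathbb Q$-Cartier and ample. Its $\alpha$-invariant is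
$$\alpha(X)=\inf\{\operatorname{lct}(X;D)\mid D\ge0\ \text{a }\mathbb Q\text{-divisor},\ D\sim_{\mathbb Q}-K_X\}.$$

K-stability, K-polystability and K-semistability are meant in the usual sense; K-unstable means not K-semistable. We use these notions only through quoted theorems, each recalled where it is needed.

The boundary values are these. Let $n=\dim X$. If $\alpha(X)\ge\frac n{n+1}$, then $X$ is K-semistable, and K-stable if $\alpha(X)>\frac n{n+1}$ (Tian, Demailly–Kollár, Odaka–Sano, Fujita). If $X$ is K-semistable, then $\alpha(X)\ge\frac1{n+1}$ (Fujita–Odaka), and $\mathbb P^n$ is the only K-semistable Fano manifold with $\alpha=\frac1{n+1}$ (C. Jiang). There exist K-unstable $\mathbb Q$-Fano varieties with $\alpha=\frac{n-1}n$. Yuchen Liu and Ziquan Zhuang ("On the sharpness of Tian's criterion for K-stability", arXiv:1903.04719) ask, for each $n\ge2$, about the open intervals next to these values: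

1. Is there a K-semistable $\mathbb Q$-Fano $n$-fold with $\frac1{n+1}<\alpha(X)<\frac1n$?
2. Is there a K-unstable $\mathbb Q$-Fano $n$-fold with $\frac{n-1}n<\alpha(X)<\frac n{n+1}$?

We start with the first question for $n=2$, which a toric surface answers by hand.

**Toric facts.** Let $P\subset M_{\mathbb R}$ be a full-dimensional rational polytope with facet normals generated by primitive vectors $\rho\in N$, and suppose that $P=\{m:\langle m,\rho\rangle\ge-1\text{ for all }\rho\}$. The toric variety $X$ of its normal fan has $-K_X=\sum_\rho D_\rho$ and $\operatorname{div}\chi^m=\sum_\rho\langle m,\rho\rangle D_\rho$. Since the support function of $P$ takes the value $-1$ at each $\rho$, the divisor $-K_X$ is $\mathbb Q$-Cartier and ample with polytope $P$; sections of $-kK_X$ are combinations of $\chi^m$ with $m\in kP\cap M$. Moreover $X$ is klt and $(X,\sum D_\rho)$ is lc. If the barycenter of $P$ is $0$, then $X$ is Kähler–Einstein [Berman–Berndtsson], hence K-polystable [Berman]; and K-polystable varieties are K-semistable.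

**(IA) Inversion of adjunction** [Kawakita]. Let $Y$ be normal, $S\subset Y$ a prime divisor that is normal and Cartier, $B\ge0$ a $\mathbb Q$-Cartier $\mathbb Q$-divisor not containing $S$, with $K_Y+S+B$ $\mathbb Q$-Cartier. If $(S,B|_S)$ is lc at a point $P$, then $(Y,S+B)$ is lc at $P$. (Because $S$ is Cartier and normal, $Y$ is regular at the codimension-one points of $S$, so the different is just $B|_S$.)

**Proposition 1.3.** For $X$ as in the toric facts, let $h=\max_\rho\max_{m\in P}\langle m,\rho\rangle$. Then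
$$\alpha(X)=\frac1{1+h}.\tag{1}$$

*Proof.* For rational $m\in P$ put $D_m=\sum_\rho(\langle m,\rho\rangle+1)D_\rho$. It is effective and $\sim_{\mathbb Q}-K_X$, and $\operatorname{lct}(X;D_m)\le1/\max_\rho(\langle m,\rho\rangle+1)$. The maximum $h$ is attained at a vertex of $P$, which is rational, so $\alpha(X)\le\frac1{1+h}$.

For the other inequality, let $D\ge 0$, $D\sim_{\mathbb Q}-K_X$. Choose $k$ such that $kK_X$ is Cartier and $kD$ is the divisor of a section $\sum_ma_m\chi^m$ of $\mathcal O(-kK_X)$. A general one-parameter subgroup $\nu\in N$ has a unique minimum on the finite set $\{m:a_m\ne0\}$, say $\langle m_0,\nu\rangle$. The section $\sum_ma_mt^{\langle m-m_0,\nu\rangle}\chi^m$ on $X\times\mathbb A^1$ defines, after division by $k$, an effective $\mathbb Q$-Cartier divisor $\mathcal D$ with $\mathcal D_0=D_{m_0/k}$ and $(X,\mathcal D_t)\cong(X,D)$ for $t\ne0$ (use the torus action). Put $\lambda=\frac1{1+h}$. Then $\lambda D_{m_0/k}$ is supported on the toric boundary with coefficients $\le1$, so $(X,\lambda D_{m_0/k})$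 is lc. By (IA) the pair $(X\times\mathbb A^1,X\times0+\lambda\mathcal D)$ is lc near $X\times0$. The non-lc locus of $(X\times\mathbb A^1,\lambda\mathcal D)$ is closed and, by properness, has closed image in $\mathbb A^1$; this image misses $0$. So the pair is lc over a neighborhood of $0$, its general fibers are lc, and hence $(X,\lambda D)$ is lc. $\square$

For instance, for $\mathbb P^n$ the rays are $e_0,\dots,e_n$ with $\sum e_i=0$, $P$ is the simplex $\{m_i\ge-1,\sum m_i=0\}$ with $m_i=\langle m,e_i\rangle$, $h=n$, and $\alpha(\mathbb P^n)=\frac1{n+1}$.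

**The hexagon.** Let $N=\mathbb Z^2$ and $\sigma(a,b)=(-b,a-b)$. Then $1+\sigma+\sigma^2=0$, so $\sigma$ has order $3$. Take the six primitive vectors
$$e_0=(-3,-1),\ e_1=(1,-2),\ e_2=(2,3),\qquad v_0=(-1,-2),\ v_1=(2,1),\ v_2=(-1,1),$$
which satisfy $\sigma e_i=e_{i+1}$, $\sigma v_i=v_{i+1}$ (indices mod $3$). Let $P=\{m\in\mathbb R^2:\langle m,e_i\rangle\ge-1,\ \langle m,v_i\rangle\ge-1\}$. Two points of $P$:
$$\begin{array}{c|cccccc} & e_0&e_1&e_2&v_0&v_1&v_2\\\hline m=(-\tfrac12,0)&\tfrac32&-\tfrac12&-1&\tfrac12&-1&\tfrac12\\ m=(\tfrac25,-\tfrac35)&-\tfrac35&\tfrac85&-1&\tfrac45&\tfrac15&-1\end{array}$$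
Each lies on exactly two of the six lines, so it is a vertex. With their images under the dual action of $\sigma$ we get six vertices: for each $i$ one on the lines of $v_i,e_{i+1}$ and one on the lines of $e_i,v_i$. So each of the six lines contains two of these vertices, all six inequalities are facets, and these are all the vertices. The barycenter of $P$ is fixed by the dual of $\sigma$, which has no nonzero fixed vector, so it is $0$. By symmetry $h$ is the largest entry of the table, $h=\frac85$. So the toric surface $X$ is K-polystable, and $\alpha(X)=\frac1{1+8/5}=\frac5{13}\in(\frac13,\frac12)$.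

What changes in general? For question 1 in dimension $n$ we need $n-1<h<n$: the polytope must come nearer to a vertex of the simplex of $\mathbb P^n$ than $h=n-1$ while staying symmetric, and the lattice must be made to fit. For question 2 we shall see that no toric variety helps, and other geometry is needed. The results are as follows.

**Theorem A.** For every $n\ge2$ there are toric K-polystable $\mathbb Q$-Fano $n$-folds $X_s$ ($s\ge2$ even) with $\frac1{n+1}<\alpha(X_s)<\frac1n$, and $\alpha(X_s)\to\frac1{n+1}$ as $s\to\infty$.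

**Theorem B.** For every $n\ge2$ there is a K-unstable $\mathbb Q$-Fano $n$-fold $X$ with $\frac{n-1}n<\alpha(X)<\frac n{n+1}$. Explicitly:

* $n=2$: $X_{10,12}=\{xy-S^2=Vc,\ y^2-x^3=Sc\}\subset\mathbb P(3,4,5,6,7)$ with coordinates $V,x,S,y,c$; $\alpha=\frac7{12}$.
* $n=3$: $X_{55}=\{w(x_1^2+x_2^4+y^{13})+u^5+x_1x_2y^4=0\}\subset\mathbb P(26,13,4,11,3)$ with coordinates $x_1,x_2,y,u,w$; $\alpha=\frac{27}{40}$.
* $n\ge4$: the hypersurfaces $X_p$ of Section 5, case (II), for $p\gg0$; $\alpha(X_p)\le\frac{2n-1}{2n+1}$ and $\alpha(X_p)\to\frac{2n-1}{2n+1}$ as $p\to\infty$.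

So the answer to both questions is yes, for every $n\ge2$.

## 2. Oblique truncations of the simplex, and the limit of toric methods

The first thing to try is to truncate the simplex $\{m_i\ge-1\}$ symmetrically by $m_i\le n-\delta$ with small $\delta$, so that $h=n-\delta$. This fails for an arithmetic reason. The new facet has inner normal on the ray of $-e_i$. We need $e_i$ primitive (it is the normal of a facet at distance $1$), so the primitive generator of the new ray is $-e_i$, and the anticanonical polytope must have $\langle m,-e_i\rangle\ge-1$, that is, $m_i\le1$. So $\delta=n-1$ is forced. For $n=2$ this gives $h=1$ and $\alpha=\frac12$, exactly the excluded endpoint.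

So the cut must be oblique, with a normal not parallel to any $e_i$. We cut with normals proportional to $2s\,e_i+(c-2)e_{i+1}$, scaled so that the cut barely removes a vertex, and then build a lattice in which these normals and the $e_i$ are primitive.

**Proof of Theorem A.** Let $s\ge2$ be even and $c=1+s+\dots+s^n$. Let $R=\mathbb Z[\sigma]/(1+\sigma+\dots+\sigma^n)$, free over $\mathbb Z$ with basis $1,\dots,\sigma^{n-1}$; note $\sigma^{n+1}=1$. Put $e_i=\sigma^i$, so $\sum_{i=0}^ne_i=0$, and
$$v_0=\frac{2s\,e_0+(c-2)\,e_1}c,\qquad v_i=\sigma^iv_0,\qquad J=(c,\ 2s+(c-2)\sigma)\subset R,\qquad N=\tfrac1cJ.\tag{2}$$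
$N$ is a $\sigma$-stable lattice containing all $e_i$ and $v_i$. (For $n=s=2$ we have $c=7$. Then $J=(\sigma-2)$, since $7=(\sigma-2)(\sigma^2-2)$, $4+5\sigma=(\sigma-2)(-1-2\sigma)$ and $\sigma-2=3(4+5\sigma)-7(2+2\sigma)$. In the basis $g=\frac{\sigma-2}7,\sigma g$ of $N$ the $e_i,v_i$ are the six vectors of Section 1.)

**Step 1: the vectors are primitive.** This is needed so that the facets of our polytope sit at the distance required of $-K_X$. The ring homomorphism $R\to\mathbb Z/c$, $\sigma\mapsto s$, exists because $1+s+\dots+s^n=c$; it kills $c$ and sends $2s+(c-2)\sigma$ to $cs=0$. So it kills $J$, and $J\cap\mathbb Z\subset c\mathbb Z$. If $e_0/r\in N$ for a positive integer $r$, then $c/r\in J\cap\mathbb Q=J\cap\mathbb Z\subset c\mathbb Z$, so $r=1$. If $v_0/r\in N$, then $(2s+(c-2)\sigma)/r\in R$. As $n\ge2$, $1$ and $\sigma$ belong to a basis, so $r$ divides $2s$ and $c-2$. Now $c$ is odd (as $s$ is even), so $c-2$ is odd, and $c-2\equiv-1$ mod $s$; hence $\gcd(2s,c-2)=1$ and $r=1$. Applying powers of $\sigma$,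 all $e_i,v_i$ are primitive.

**Step 2: the polytope and the variety.** We define $X_s$ and check that it is $\mathbb Q$-Fano. Write $m_i=\langle m,e_i\rangle$, so $M_{\mathbb R}=\{\sum m_i=0\}$, and let
$$P=\{m_i\ge-1,\ \ 2s\,m_i+(c-2)\,m_{i+1}\ge-c\ \ (i\in\mathbb Z/(n+1))\}=\{\langle m,e_i\rangle\ge-1,\ \langle m,v_i\rangle\ge-1\}.\tag{3}$$
$P$ lies in the simplex $\{m_i\ge-1\}$, contains $0$ in its interior, and is invariant under cyclic shifts. The point $m_1=-1$, $m_j=\frac1n$ ($j\ne1$) satisfies all other inequalities strictly: for the index pair $(0,1)$ the value is $\frac{2s}n-(c-2)>-c$; for $(1,2)$ it is $-2s+\frac{c-2}n>-c$ because $2s<1+s+s^2\le c$; the others are positive. So $m_1\ge-1$ is a facet, and by symmetry each $m_i\ge-1$ is. The vertex $(m_0,\dots,m_n)=(n,-1,\dots,-1)$ of the simplex gives $2sm_1+(c-2)m_2=-2s-c+2<-c$, so it is not in $P$. Hence $P$ is not the simplex, some $v_i$ is a facet normal, and by symmetry every $v_i$ is. So $P$ satisfies the hypotheses of the toric facts, and the toric variety $X=X_s$ of its normal fan is $\mathbb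 Q$-Fano.

**Step 3: K-polystability.** The barycenter of $P$ is invariant under cyclic permutation of the $m_i$, so all its $m_i$ are equal, and they sum to $0$. It is $0$, so $X$ is K-polystable by [Berman–Berndtsson] and [Berman].

**Step 4: bounds on $h$.** By (1) we need $n-1<h<n$. For the upper bound: on the simplex $m_i\le n$ with equality only at a vertex, and that vertex is not in $P$ by Step 2 and symmetry, so $\max_Pm_i<n$ by compactness. The linear function $\frac{2sm_i+(c-2)m_{i+1}}c$ takes at the vertices of the simplex the values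
$$\frac{(c-2)n-2s}c,\qquad\frac{2sn-c+2}c,\qquad\frac{-2s-c+2}c,$$
all $<n$ (for the second, $(c-2s)n+c-2>0$). So $h<n$.

For the lower bound put $z=\frac{2(s-1)}{c-2}$ and
$$m_1=-1,\qquad m_j=-1+z\ (2\le j\le n),\qquad m_0=n-(n-1)z .$$
The sum is $0$. We have $(n-1)z<1$, since $c-2=s+\dots+s^n-1\ge(2^n-1)s-1\ge(2n-1)s-1>2(n-1)(s-1)$. This point lies in $P$: clearly $m_i\ge-1$, and for the other inequalities we go through the index pairs.

* $(1,2)$: $-2s+(c-2)(-1+z)=-2s-c+2+2(s-1)=-c$.
* $(j,j+1)$, $2\le j<n$: $(2s+c-2)(-1+z)=-c+2sz\ge-c$.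
* $(n,0)$: since $m_0>0$ and $m_n\ge-1$, the value is $\ge-2s\ge-c$.
* $(0,1)$: the value is $\ge-(c-2)\ge-c$.

Hence $n-1<n-(n-1)z\le h<n$, so $\frac1{n+1}<\alpha(X_s)<\frac1n$. As $s\to\infty$, $z\to0$ (since $n\ge2$), so $h\to n$ and $\alpha(X_s)\to\frac1{n+1}$. $\blacksquare$

**Remark 2.1 (toric varieties do not reach the upper interval).** For $X$ as in the toric facts, $\alpha(X)\le\frac12$. Indeed, $h>0$ because $0$ is in the interior of $P$; and if $h<1$, then for $m\in P$ we have $\langle-\frac1hm,\rho\rangle\ge-1$ for all $\rho$, so $-\frac1hP\subset P$, which is impossible by volume since $\frac1h>1$. So $h\ge1$. As $\frac{n-1}n\ge\frac12$ for $n\ge2$, question 2 needs varieties with less symmetry, and then $\alpha$ is no longer read off a polytope: log canonicity of every divisor has to be proved by hand. The next section collects the instruments.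

## 3. Instruments for proving log canonicity

**(T1) Irreducibility.** If $g\in\mathbb C[x]$ is nonconstant and squarefree, $u^k+g$ is irreducible. If $k$ is prime and $g\ne0$ is not a $k$-th power, $u^k+g$ is irreducible. If $A\ne0$ and $B$ are coprime and free of $w$, $wA+B$ is irreducible.

*Proof.* The first is Eisenstein's criterion at a prime factor of $g$. For the second, $u^k-r$ is irreducible over a field when $k$ is prime and $r$ is not a $k$-th power; if $-g$ were a $k$-th power in $\mathbb C(x)$, it would be one in $\mathbb C[x]$, and so would $g$, as $-1$ is a $k$-th power in $\mathbb C$. Conclude by Gauss's lemma. The third polynomial has degree one in $w$ and no factor free of $w$. $\square$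

**(T2) Finite covers** [Kollár–Mori, 5.20]. If $\pi:Y'\to Y$ is finite and $K_{Y'}+D'=\pi^*(K_Y+D)$, then $(Y',D')$ is (sub-)lc iff $(Y,D)$ is; likewise for klt. For a normal cyclic cover $\{u^k=-g(z)\}\to\mathbb C^M_z$ with $g$ reduced and $B=\{g=0\}$ we have $K=\pi^*(K+(1-\frac1k)B)$ and $\{u=0\}=\frac1k\pi^*B$. (For instance, $u^2=-z$: the cover is $\mathbb C_u$, and $du$ has a zero of order $-1$ against $dz=-2u\,du$, which is the coefficient $\frac12$.)

**(T3) Convexity and products.** Lc is preserved by convex combinations of $\mathbb Q$-Cartier boundaries, because log discrepancies are affine in the boundary. A product $(V,\Delta)\times(\mathbb C_T,a\{0\})$ is lc iff $(V,\Delta)$ is lc and $a\le1$ (multiply a log resolution of $(V,\Delta)$ by $\mathbb C_T$).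

**(T4) Multiplicity.** On a smooth variety, $\operatorname{mult}_P\Delta\le1$ implies that $\Delta$ is lc at $P$. If $\{q=0\}$ is smooth at $P$ (or $q(P)\ne0$) and $\operatorname{mult}_P\Delta\le\eta$ with $0<\eta\le1$, then $(1-\eta)\{q=0\}+\Delta$ is lc at $P$: it is the convex combination $(1-\eta)\{q=0\}+\eta\cdot(\Delta/\eta)$.

**(T5) Bézout.** If $V\subset\mathbb C^M$ is an irreducible hypersurface of degree $D_1$, smooth at $P$, and the polynomial $\sigma$ does not vanish identically on $V$, then $\operatorname{mult}_P(\{\sigma=0\}|_V)\le D_1\deg\sigma$.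

*Proof.* Let $\mu$ be the multiplicity. For a general affine plane $\Lambda\ni P$, $V\cap\Lambda$ is a plane curve of degree $\le D_1$, smooth at $P$, with tangent line general in $T_PV$. The leading form of $\sigma|_V$ at $P$ does not vanish on a general line, so $\sigma|_{V\cap\Lambda}$ has order exactly $\mu$ at $P$. Let $\Gamma$ be the unique component of $V\cap\Lambda$ through $P$. Then $\sigma|_\Gamma\not\equiv0$, and the plane Bézout theorem gives $\mu\le\deg\Gamma\cdot\deg\sigma\le D_1\deg\sigma$. $\square$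

**(T6) Degeneration.** Give the coordinates integer weights $\ge0$, those of positive weight vanishing at $P$, and let $\hat g$ be the lowest-weight part of $g$.

(a) For nonzero convergent $g_j$ (in local holomorphic coordinates) and $a_j\in\mathbb Q_{\ge0}$: if $(\mathbb C^M,\sum a_j\{\hat g_j=0\})$ is lc at $P$, so is $(\mathbb C^M,\sum a_j\{g_j=0\})$.

(b) For polynomials $F,s$ with $F(P)=0$: if $X_0=\{\hat F=0\}$ contains $P$ and is normal at $P$, $\hat s\not\equiv0$ on $X_0$ near $P$, and $(X_0,\frac1N\{\hat s=0\})$ is lc at $P$, then $(\{F=0\},\frac1N\{s=0\})$ is lc at $P$.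

*Proof.* Put $g^{(t)}(z)=t^{-d}g(t^wz)$, where $d$ is the weight of $\hat g$. It is holomorphic in $(z,t)$, equals $\hat g$ at $t=0$, and for $t\ne0$ its germ at $P$ is isomorphic to that of $g$, because the scaling fixes $P$.

(a) This is lower semicontinuity of the log canonical threshold [Demailly–Kollár] applied to $\prod_j(g_j^{(t)})^{Na_j}$ with $N$ a common denominator; the threshold at $P$ does not depend on $t\ne0$.

(b) Let $\mathcal X=\{F^{(t)}=0\}$ and $\mathcal D=\frac1N\{s^{(t)}=0\}$. The Cartier divisor $X_0=\{t=0\}$ in $\mathcal X$ is normal at $P$, so $\mathcal X$ is normal near $(P,0)$. By (IA) $(\mathcal X,X_0+\mathcal D)$ is lc there, so $(\mathcal X,\mathcal D)$ is lc on an open neighborhood $U$ of $(P,0)$. By generic smoothness applied to a log resolution, the fibers of $U$ are normal and lc for all but finitely many $t$. For small such $t\ne0$ we have $(P,t)\in U$ and $(\mathcal X_t,\mathcal D_t,P)\cong(\{F=0\},\frac1N\{s=0\},P)$. $\square$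

**(T7) Quasi-homogeneous pairs.** Let $\Delta=\sum a_j\{g_j=0\}$ on $\mathbb C^M$, with $g_j$ quasi-homogeneous of degree $d_j$ for integer weights $w_i>0$. If $\Delta$ is lc on $\mathbb C^M\setminus0$ and $\sum w_i\ge\sum a_jd_j$, it is lc at $0$.

*Proof.* Pull back by $z_i=y_i^{w_i}$. We get the homogeneous sub-boundary $\sum(1-w_i)\{y_i=0\}+\Delta^*$ of degree $M-\sum w_i+\sum a_jd_j\le M$. The blow-up of $0$ is a line bundle over $\mathbb P^{M-1}$, the strict transform of the sub-boundary is pulled back from $\mathbb P^{M-1}$, and the exceptional divisor $E$ has coefficient $\le M-(M-1)=1$. Sub-lc off $E$ gives sub-lc of the pair on $\mathbb P^{M-1}$, hence sub-lc everywhere by the local product structure and (T3). Use (T2). $\square$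

**Example 3.1.** $\operatorname{lct}_0(u^5+y^4)=\frac9{20}$. With weights $(u,y)=(4,5)$ the degree is $20$, the sum of weights is $9$, and the curve is smooth off $0$; (T7) gives $\ge\frac9{20}$, and the weighted blow-up (log discrepancy $9$, order $20$) gives $\le\frac9{20}$.

**(T8) Slices.** Let $\mathbb C^*$ act on $\mathbb C^M$ by $t\cdot z=(t^{d_i}z_i)$ and let a pair be defined by quasi-homogeneous equations. If $d_i\ne0$, the map $\{z_i=1\}\times\mathbb C^*\to\{z_i\ne0\}$, $(z,t)\mapsto t\cdot z$, is étale and surjective, and the pair pulls back to a product with $\mathbb C^*$. So the pair is lc (klt, smooth, normal) at a point with $z_i\ne0$ iff its slice is so at a corresponding point. If $X=(C\setminus0)/\mathbb C^*$ with positive weights and $\mathbb C^*$ acts freely in codimension one on $C\setminus0$, then the slice $\{z_i=1\}\to X$ is a $\mu_{d_i}$-quotient onto its image, étale in codimension one, and by (T2) lc or klt of $X$ at a point is equivalent to that of $C\setminus0$ at a point over it.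

## 4. The surface $X_{10,12}$: volume against a quotient point of order 24

Let $X=\{F_1=xy-S^2-Vc=0,\ F_2=y^2-x^3-Sc=0\}\subset\mathbb P(3,4,5,6,7)$, coordinates $V,x,S,y,c$. Instability comes from one bad point $P_V$ together with too large a volume.

**Step 1: singularities.** We show that $X$ is $\mathbb Q$-Fano and find its two singular points. On the affine cone, the minor of the Jacobian in the columns $(V,S)$ is $c^2$, so the cone is smooth where $c\ne0$. If $c=0$, then $xy=S^2$, $y^2=x^3$, and the $(x,S)$-minor is $-6Sx^2$; if $S=0$ or $x=0$ these equations give $x=y=S=0$. The part $c=0$ has dimension $2$, so the cone is a $3$-dimensional complete intersection, smooth off the $V$-axis. Hence it is normal, and being a connected cone it is irreducible.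

Nontrivial stabilizers contain some $\mu_\ell$, $\ell$ prime, and then all coordinates of weight prime to $\ell$ vanish. For $\ell=2$ only $x,y$ survive, and $xy=0$, $y^2=x^3$ has no nonzero solution. For $\ell=3$ only $V,y$ survive and $y^2=0$: the point $P_V$. For $\ell=5$ only $S$, and $S^2=0$: none. For $\ell=7$: the point $P_c$. So $X$ is smooth off $P_V,P_c$; $-K_X=\mathcal O(25-22)=\mathcal O(3)$, $\mathcal O(1)^2=\frac{10\cdot12}{3\cdot4\cdot5\cdot6\cdot7}=\frac1{21}$, and $(-K_X)^2=\frac9{21}=\frac37$.

At $P_c$, put $c=1$: then $S=y^2-x^3$ and $V=xy-S^2$, so $X\cap\{c\ne0\}=\mathbb C^2_{x,y}/\mu_7$ with weights $(4,6)$, free off $0$.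

At $P_V$, put $V=1$: then $c=xy-S^2$, and the slice is
$$Y_0=\{y^2-xyS-x^3+S^3=0\}\subset\mathbb C^3_{x,S,y}.$$
Completing the square in $y$ gives $y^2$ plus a function of $x,S$ whose cubic part $S^3-x^3$ has three distinct roots, so $Y_0$ is a $D_4$ point. $X$ is locally $Y_0/\mu_3$ with weights $(1,2,0)$ on $(x,S,y)$; fixed points have $x=S=0$, hence $y=0$, so the action is free off $0$. A $D_4$ point is a quotient of $\mathbb C^2$ by a group of order $8$ acting freely off $0$. So the punctured germ of $X$ at $P_V$ has as universal cover a punctured germ of $\mathbb C^2$, of degree $24$. The deck group $G$, of order $24$, extends to the germ $(\mathbb C^2,0)$ and can be linearized: $P_V$ is a quotient singularity by a group of order $24$ acting freely off $0$. Quotient singularities are klt, so $X$ is $\mathbb Q$-Fano.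

**Step 2: $X$ is K-unstable.** By [Liu, *The volume of singular Kähler–Einstein Fano varieties*, Thm 3], a K-semistable $\mathbb Q$-Fano $n$-fold with a quotient singularity $\mathbb C^n/G$, $G$ acting freely in codimension one, has $(-K)^n\le(n+1)^n/|G|$. Here this would say $\frac37\le\frac9{24}=\frac38$, which is false.

**Step 3: the curve $C=\{c=0\}$ is a prime divisor.** We need this because $C$ will compute $\alpha$. On its support, if $x=0$ then we are at $P_V$. If $x\ne0$, put $r=S/x$; then $y=r^2x$ and $y^2=x^3$ give $x=r^4$, $S=r^5$, $y=r^6$. So the support is the image of $\mathbb P(3,1)\ni(V,r)\mapsto(V,r^4,r^5,r^6,0)$, birational onto its image, of degree $\frac13$ with respect to $\mathcal O(1)$. As $\mathcal O(1)\cdot C=\frac7{21}=\frac13$, $C$ is reduced and irreducible.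

**Step 4: the divisor $E$ over $P_V$.** We construct the valuation that gives $\alpha\le\frac7{12}$. Let $v$ be the valuation on $Y_0$ with weights $(x,S,y)=(2,2,3)$; the initial form $y^2-x^3+S^3$ of weight $6$ is irreducible, and $xyS$ has weight $7$. Let $\pi:\hat Y\to Y_0$ be the weighted blow-up with exceptional curve $E=\{y^2=x^3-S^3\}\subset\mathbb P(2,2,3)$. The coordinates $(x:S)$ identify $E$ with $\mathbb P^1$. The chart for $x\ne0$ is $x=t^2$, $S=S't^2$, $y=y't^3$, modulo $(t,S',y')\mapsto(-t,S',-y')$, and there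
$$\hat Y:\ y'^2-tS'y'-1+S'^3=0,\qquad E=\{t=0\}.$$
The double cover and $\{t=0\}$ in it are smooth along $t=0$ (the $y'$-derivative is $2y'$ there, and where $y'=0$, $S'^3=1$, the $S'$-derivative is $3S'^2\ne0$). The involution is free at $t=0$ except at the three points $p_1,p_2,p_3$ with $y'=0$, $S'^3=1$, where $(t,y')$ are coordinates on the cover and it acts by $-1$. The chart for $S\neq 0$, which is $S=t^2$, $x=x't^2$, $y=y't^3$ and gives $y'^2-tx'y'-x'^3+1=0$, is the same; these charts cover $E$, as $x=S=0$ forces $y=0$. So $\hat Y$ and $E$ are smooth along $E$ except at $p_1,p_2,p_3$. By adjunction $A(v)=2+2+3-6=1$.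

To find $E^2$: $v(x)=2$, and the strict transform of $\{x=0\}$ meets $E$ only at $x'=0$ in the second chart, where $y'=\pm i$ (one point in the quotient), $(x',t)$ are coordinates, and the meeting is transversal. So $0=\pi^*\{x=0\}\cdot E=1+2E^2$ and $E^2=-\frac12$.

In $Y_0$, $C=\{xy-S^2=0\}$ and $v(C)=4$. So $D=\frac37C\sim_{\mathbb Q}-K_X$ has $v(D)=\frac{12}7$, and since $Y_0\to X$ is étale in codimension one, (T2) gives $\alpha(X)\le A(v)/v(D)=\frac7{12}$.

It remains to show that $(X,\frac7{12}D)$ is lc for every effective $D\sim_{\mathbb Q}-K_X$. The method at each point $P$ is the same. Choose a prime divisor $B$ through $P$, $B\sim\mathcal O(b)$. Any $D$ is $\lambda\cdot\frac3bB+(1-\lambda)D^*$ with $0\le\lambda\le1$ and $D^*\sim_{\mathbb Q}-K_X$ effective not containing $B$. Control $D^*$ by the intersection number with $B$.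

**Step 5: lc at $P_V$.** Take $B=C$. If $D^*$ does not contain $C$, then $D^*\cdot C=\frac{3\cdot7}{21}=1$. On $Y_0$, $\pi^*D^*=\hat D^*+v(D^*)E$, and $E\cdot\hat C=-v(C)E^2=2$; so the local intersection number on $Y_0$ is $\ge v(D^*)E\cdot\hat C=2v(D^*)$. On $X$ it is a third of that, so $1\ge\frac23v(D^*)$, i.e. $v(D^*)\le\frac32<\frac{12}7$. Hence $v(D)\le\frac{12}7$ for every $D$.

The crepant pullback of $(Y_0,\frac7{12}D)$ to $\hat Y$ is $\frac7{12}\hat D+\frac7{12}v(D)E$ (as $A(v)=1$), and $\frac7{12}v(D)\le1$. So it is enough that $(\hat Y,E+\frac7{12}\hat D)$ is lc along $E$. The divisor $\frac7{12}\hat D|_E$ has degree $\frac7{12}\cdot\frac{v(D)}2\le\frac12$. Off the $p_i$, $\hat Y$ and $E$ are smooth and (IA) applies, as the coefficients of $\frac7{12}\hat D|_E$ are $\le\frac12$. At $p_i$ pass to the double cover with coordinates $(t,y')$, étale in codimension one: the preimage $\{t=0\}$ of $E$ is a double cover of $E$ totally ramified at $p_i$, so the pulled-back boundary restricted to it has multiplicity $\le2\cdot\frac12=1$.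 By (IA) the pair upstairs is lc, and (T2) finishes. So $(X,\frac7{12}D)$ is lc at $P_V$.

**Step 6: lc at $P_c$.** Take $B=\mathcal V=\{V=0\}\sim_{\mathbb Q}-K_X$. It is prime: if $S=V=0$, then $xy=0$ and $y^2=x^3$, so $x=y=0$ and we are at $P_c$; where $S\ne0$, the equations are $xy=S^2$ and $c=(y^2-x^3)/S$, so the cone over this part is parametrized by $(x,S)\in(\mathbb C^*)^2$, reduced and irreducible. In the chart $\mathbb C^2_{x,y}$, $\mathcal V$ is $xy-(y^2-x^3)^2=0$, a node at $0$, so $(X,\frac7{12}\mathcal V)$ is lc at $P_c$. If $D^*\not\supset\mathcal V$, then $D^*\cdot\mathcal V=\frac9{21}=\frac37$, so in the chart $2\operatorname{mult}_0D^*\le7\cdot\frac37=3$, and $\frac7{12}\cdot\frac32\le1$; (T4) and (T2) give lc. Conclude by (T3).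

**Step 7: lc at the other points.** Let $P\ne P_V,P_c$, a smooth point of $X$. If $c(P)=0$ take $B=C$ (degree $7$). Otherwise, in the chart $c=1$ with $(x,y)\ne0$, take for $B$ one of $\{x=0\}$ (degree $4$), $\{y=0\}$ ($6$), $\{S=0\}=\{y^2=x^3\}$ ($5$), or $\{y^2=\lambda x^3\}$ ($12$) with $\lambda\ne0,1$; one of them passes through $P$.

$B$ is prime and smooth at $P$. For $B=C$: $x(P)\ne0$, and in the slice $x=1$ we have $y=S^2+Vc$, and $F_2=(S^2+Vc)^2-1-Sc$ has $S$-derivative $4S^3\ne0$ at $c=0$ (there $S^4=1$). So $(V,c)$ are local coordinates and $C$ is smooth at $P$. The other curves meet $C$ only at $P_V$: with $c=0$, i.e. $xy=S^2$ and $y^2=x^3$, each of $x=0$, $y=0$, $S=0$, $y^2=\lambda x^3$ ($\lambda\ne1$) forces $x=y=S=0$. So no component lies in $C$, and in the chart $\mathbb C^2_{x,y}$ they are irreducible, reduced and smooth off the origin, where $\mu_7$ acts freely.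

Now $\frac7{12}\cdot\frac3{\deg B}\le\frac7{16}<1$, so $\frac7{12}\cdot\frac3{\deg B}B$ is lc at $P$. If $D^*\not\supset B$, then $\operatorname{mult}_PD^*\le D^*\cdot B=\frac{3\deg B}{21}=\frac{\deg B}7\le\frac{12}7$, so $\frac7{12}D^*$ is lc at $P$ by (T4). Conclude by (T3).

Hence $\alpha(X_{10,12})=\frac7{12}\in(\frac12,\frac23)$, and Theorem B holds for $n=2$. $\blacksquare$

## 5. Hypersurfaces $w\,(f'(x)+y^p)+u^k+Q(x)y^e=0$ for $n\ge3$

Intersecting with curves is special to surfaces. In higher dimension we use hypersurfaces with a valuation $v$ simple enough that its invariants are computed from monomials.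

**The criterion we aim at.** For a divisorial valuation $v$ over $X$, let $S(v)=\lim_{r\to\infty}\frac1{r\,h^0(-rK_X)}\sum_jv(s_j)$, where $(s_j)$ is a basis of $H^0(-rK_X)$ compatible with the filtration by $v$ and $r$ is divisible. By the Fujita–Li criterion, $X$ is K-semistable iff $A_X(v)\ge S(v)$ for all such $v$. As an example, take $\mathbb P^n$ and $v=\operatorname{ord}_P$ with $P=(1:0:\dots:0)$: $A=n$, a monomial of degree $M$ has $v=M-(\text{exponent of }x_0)$, the mean of that exponent over $M$ is $\frac1{n+1}$, so $S=(n+1)\cdot\frac n{n+1}=n=A$.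

**The family.** Let $x=(x_1,\dots,x_{n-1})$, $f'=\sum x_i^{m_i}$, $L=\operatorname{lcm}(m_i)$, $\omega_i=L/m_i$, $f=f'+y^p$, and let $Q(x)$ be $\omega$-homogeneous of degree $L-\varepsilon$. Put
$$F=w\,(f'(x)+y^p)+u^k+Q(x)y^e,\tag{4}$$
$$\deg x_i=p\omega_i,\ \ \deg y=L,\ \ \deg w=a:=eL-\varepsilon p,\ \ \deg u=a_u:=\tfrac{Lp+a}k,\ \ d=\deg F=Lp+a,$$
$X=\{F=0\}$, $C(X)$ its affine cone, $I=\sum\deg-d$. (The term $Qy^e$ has degree $p(L-\varepsilon)+eL=Lp+a$.)

* **(I)** $n=3$: $m=(2,4)$, $L=4$, $\omega=(2,1)$, $Q=x_1x_2$, $\varepsilon=1$, $p=13$, $k=5$, $e=4$. Then $a=3$, $a_u=11$, $d=55$, $I=2$; this is $X_{55}$.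
* **(II)** $n\ge4$: $k=2n-1$, $e=2$, $\varepsilon=0$, $\tau=2n-2$, $L=k\tau$, $m=(2,\,n-1,\,\underbrace{2n-2,\dots,2n-2}_{n-4},\,L)$, $Q=\sum c_ix_i^{m_i}$ with $c_i$ distinct and nonzero, $p=jL-1$ with $j\ge1$. This is $X_p$.

In (II),
$$\sum\tfrac1{m_i}=\tfrac{(n-1)+2+(n-4)}{2n-2}+\tfrac1{(2n-2)(2n-1)}=\tfrac{(2n-3)(2n-1)+1}{(2n-2)(2n-1)}=\tfrac{2n-2}{2n-1}=1-\tfrac1k .$$
So $\sum\omega_i=L-\tau$, $a=2L$, $a_u=\tau(p+2)$, $I=p(L-\tau)+L+\tau(p+2)+2L-L(p+2)=L+2\tau=(2n-2)(2n+1)$, and $kI=(2n+1)L$. As $L$ is even, $p$ is odd; $p=jL-1$ and $p+2=jL+1$ are prime to $L$. For $n=4$: $m=(2,3,42)$, $k=7$, $\tau=6$, $L=42$, degrees $(21p,14p,p)$ for $x$, $42$ for $y$, $84$ for $w$, $6(p+2)$ for $u$, and $I=54$.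

In both cases $\gcd(k,e)=1$ and $k$ is odd; $f'$ and $f$ (and $Q$ in (II)) are smooth off the origin, in at least two variables, hence squarefree.

**Why these numbers.** Lemma 5.2 will give a valuation with $A(v)=kI-a$, $S(v)=\frac n{n+1}kI$, and a divisor $D\sim_{\mathbb Q}-K_X$ with $v(D)=kI$. So $A<S$ means $kI<(n+1)a$, while the bound $\alpha\le1-\frac a{kI}$ leaves room above $\frac{n-1}n$ only if $kI>na$. The target is
$$na<kI<(n+1)a.\tag{5}$$
In (I) this is $9<10<12$; in (II), after division by $L$, it is $2n<2n+1<2n+2$.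

**Lemma 5.1.** $X$ is a $\mathbb Q$-Fano variety with $-K_X\sim\mathcal O(I)$, $H^0(\mathcal O_X(M))=(\mathbb C[x,y,u,w]/F)_M$, and $\mathbb C^*$ acts on $C(X)\setminus0$ freely in codimension one. Hence by (T8) $(X,D)$ is lc at $P$ iff the cone pair is lc at a point over $P$.

*Proof.* **Normality of the cone.** At a singular point of $C(X)\setminus0$ we have $F_w=f=0$ and $u=0$, hence $Qy^e=0$. If $y\ne0$: $Q=0$, then $F_y=pwy^{p-1}=0$ gives $w=0$, then $F_{x_i}=Q_{x_i}y^e=0$ gives $Q_{x_i}=0$ for all $i$, so $x=0$, contradicting $f=0$. If $y=0$: $f'=0$ and $wf'_{x_i}=0$ for all $i$, so $x=0$ (the $w$-axis) or $w=0$. So the singular locus lies in the $w$-axis and $\{y=u=w=f'=0\}$, of dimensions $1$ and $n-2$ in the $(n+1)$-dimensional cone: codimension $\ge3$. As a hypersurface, $C(X)$ is normal. $F$ is irreducible by (T1): it is linear in $w$, and $u^k+Qy^e$ is monic in $u$, so it shares no factor with $f$, which is free of $u$.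

**Stabilizers.** For a prime $\ell$, points fixed by $\mu_\ell$ have zero coordinate wherever the weight is not divisible by $\ell$. We need the fixed loci to have codimension $\ge2$ in $X$.

(I), weights $26,13,4,11,3$: for $\ell=2$ the locus is in $\{x_2=u=w=0\}$, for $\ell=13$ in $\{y=u=w=0\}$, both of dimension $1=n-2$ in $X$. For $\ell=3$ it is the point $P_w$; for $\ell=11$ it is empty, as $u^5=0$; for other $\ell$ it is empty.

(II): If $\ell\mid p$, then $\ell\nmid2L$ and $\ell\nmid\tau(p+2)$ (as $p$ is odd and prime to $L$), so $y,u,w$ vanish: dimension $n-2$. If $\ell\mid L$, then $\ell\nmid p(p+2)$, so the weight $pL/m_i$ of $x_i$ (resp. $(p+2)L/k$ of $u$) is prime to $\ell$ iff $v_\ell(m_i)=v_\ell(L)$ (resp. $v_\ell(k)=v_\ell(L)$). One of the $m_i$ is $L$. Since $\sum\frac1{m_i}+\frac1k=1$ is $\ell$-integral and $v_\ell(L)\ge1$, at least two of $m_1,\dots,m_{n-1},k$ have valuation $v_\ell(L)$; a single one would leave a pole. So at least two coordinates among the $x_i$ and $u$ vanish on the fixed locus, and $X\cap\{\text{these two}=0\}$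 has dimension $n-2$, since $F$ contains $wy^p$. If $\ell\nmid pL$, then $\ell$ is odd (as $L$ is even), so $\ell\nmid2L$ and $x=y=w=0$, whence $u^k=0$: empty.

So the action is free in codimension one. A section of $\mathcal O_X(M)$ is then a degree-$M$ function on $C(X)\setminus0$, which extends over $0$ by normality; this gives $H^0$. And $K_X\sim\mathcal O(d-\sum\deg)=\mathcal O(-I)$, so $-K_X$ is $\mathbb Q$-Cartier and ample.

**klt.** By (T8) work on $C(X)\setminus0$, smooth off the $w$-axis and the points with $y=u=w=f'=0$, $x\ne0$. At such a point, $\varphi=f'+y^p$ can replace one of the $x$-coordinates as local coordinate, and $C(X)$ is the $k$-cover attached to $(1-\frac1k)B$, $B=\{w\varphi+Qy^e=0\}$. By (T6a) with weights $w,\varphi:1$, $y:2$, others $0$, $B$ degenerates to $\{w\varphi=0\}$ (as $2e>2$), which is lc with coefficient $1$. So $(\mathbb C^{n+1},B)$ is lc at the point, $B$ is reduced there, $(1-\frac1k)B$ is klt, and (T2) applies.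

At $P_w$ take the slice $w=1$, which is the $k$-cover for $B=\{f+Qy^e=0\}\subset\mathbb C^n$. With weights $(p\omega_i,L)$, $f$ has weight $Lp$ and $Qy^e$ weight $Lp+a>Lp$, so $B$ degenerates to $\{f=0\}$. Since $f$ is smooth off $0$, (T7) shows $\{f=0\}$ is lc at $0$ with coefficient $\min(1,\sum\frac1{m_i}+\frac1p)$, which is $>1-\frac1k$ ((I): $\frac12+\frac14+\frac1{13}=\frac{43}{52}>\frac45$). By (T6a) the same coefficient is allowed for $B$; as it exceeds $\frac12$, $B$ is reduced at $0$, and $(1-\frac1k)B$ is klt. Use (T2). $\square$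

**Lemma 5.2.** Let $v$ be the valuation centered at $P_w=(0:\dots:0:1)$ with weights $v(x_i)=kp\omega_i$, $v(y)=kL$, $v(u)=Lp$ in the chart $w=1$. Then $A_X(v)=kI-a$ and $S(v)=\frac n{n+1}kI$. Hence $X$ is K-unstable (since $kI<(n+1)a$), and $\alpha(X)\le\frac{kI-a}{kI}$.

*Proof.* **The valuation and $A$.** In the slice $Y=\{w=1\}\cap C(X)$ the equation $g=f+u^k+Qy^e$ has initial form $g_0=f+u^k$ of weight $kLp$; the term $Qy^e$ has weight $k(Lp+a)$. By (T1) $g_0$ is irreducible, so $\operatorname{gr}=\mathbb C[x,y,u]/(g_0)$ is a domain and $v$ is a valuation. Divide the weights by their gcd and take the weighted blow-up of $\mathbb C^{n+1}_{x,y,u}$ with exceptional divisor $E$; let $\hat Y$ be the strict transform. As $g_0$ is irreducible and not a monomial, the generic point of $\hat Y\cap E=\{g_0=0\}$ has all coordinates nonzero. There the ambient blow-up and $E$ are smooth (the stabilizer is trivial since the gcd is $1$), and $\hat Y\cap E$ is reduced, so $\hat Y$ is smooth there and meets $E$ transversally. Hence $v$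 is a positive multiple of $\operatorname{ord}_{\hat Y\cap E}$, and by adjunction $A(v)$ is the sum of the weights minus the weight of $g$:
$$A(v)=k\Big(p\sum\omega_i+L\Big)+Lp-kLp .$$
Since $ka_u=d=Lp+a$, we have $kI=k(p\sum\omega_i+L)+d+ka-kd=k(p\sum\omega_i+L)+Lp+a-kLp$, so $A(v)=kI-a$. As $Y\to X$ is étale in codimension one, $A_X(v)=A_Y(v)$.

**The number $S$.** The monomials $x^\alpha y^lu^bw^\gamma$ with $b<k$ of degree $M$ form a basis of $H^0(\mathcal O(M))$, as $F$ is monic in $u$. For $w=1$ they are distinct monomials in $x,y,u$ with $b<k$, so their images in $\operatorname{gr}$ are linearly independent; hence $v$ of a linear combination is the minimum over its monomials, and the basis is compatible with the filtration. From $M=p\,\omega\cdot\alpha+Ll+a_ub+a\gamma$ and $ka_u=Lp+a$, the monomial has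
$$v=kp\,\omega\cdot\alpha+kLl+Lpb=kM-a(b+k\gamma).$$
For fixed $b$ the exponents $(\alpha,l,\gamma)$ are the lattice points (if any) of the simplex $\{p\,\omega\cdot\alpha+Ll+a\gamma=M-a_ub,\ \ge0\}$. As $M\to\infty$ (divisible), after division by $M$ they equidistribute on the $n$-simplex $\{p\,\omega\cdot\alpha+Ll+a\gamma=1,\ \ge0\}$, on which $\gamma$ has mean $\frac1{n+1}\cdot\frac1a$ (average over the $n+1$ vertices), while $b/M\to0$. So
$$S(v)=I\Big(k-ak\cdot\frac1{a(n+1)}\Big)=\frac n{n+1}kI.$$

**Conclusions.** $A(v)<S(v)$ iff $kI<(n+1)a$, which holds by (5); so $X$ is K-unstable by Fujita–Li. And $D=\frac IL\{y=0\}\sim_{\mathbb Q}-K_X$ has $v(D)=kI$, so $\alpha(X)\le\frac{kI-a}{kI}$. $\square$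

So $\alpha(X)\le\frac7{10}<\frac34$ in (I), and $\alpha(X)\le\frac{2n-1}{2n+1}<\frac n{n+1}$ in (II). What remains is a lower bound above $\frac{n-1}n$.

## 6. Expensive and cheap variables: the lower bound for $\alpha$

In (I) put $\theta=\frac{27}{20}=\frac{27}{40}I$. In (II) fix a rational $c_0\in(\frac{n-1}n,\frac{2n-1}{2n+1})$ (nonempty since $(n-1)(2n+1)<n(2n-1)$) and put $\theta=c_0I$. Then $\theta<\frac{2n-1}{2n+1}I=k\tau=L$. In (II) assume
$$p\ \ge\ \max\Big\{L^2,\ \frac{4L}{L-\theta}\Big\}.\tag{6}$$
Note that $L,I,\theta,k$ do not depend on $p$. Consequences in (II): $\frac{L\theta}p\le1$, and $\frac\theta p\le\frac1L<\frac1k$. With $\eta:=\frac1k-\frac1p$ we have $\frac Lp\le\frac1L\le\eta$, because $\frac1k=\frac\tau L$ with $\tau\ge6$ and $\frac1p\le\frac1L$.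

**Proposition 6.1.** $(X,D)$ is lc for every effective $D\sim_{\mathbb Q}\mathcal O(\theta)$.

Write $D=\frac1N\{s=0\}$ with $s\ne0$ homogeneous of degree $\theta N$, normalized by $\deg_us<k$. Every monomial $x^\alpha y^lu^bw^\gamma$ of $s$ satisfies
$$p\,\omega\cdot\alpha+Ll+a_ub+a\gamma=\theta N.\tag{7}$$
In particular $l\le\theta N/L$, $\gamma\le\theta N/a$, and $|\alpha|+b\le\theta N/\min(p,a_u)$, where $\min(p,a_u)=11$ in (I) and $=p$ in (II). Also $\frac\theta L<1$ and $\frac\theta a<1$ (in (I) they are $\frac{27}{80}$ and $\frac{27}{60}$; in (II) $\frac\theta a=\frac\theta{2L}$).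

This is the idea. The variables $x,u$ are expensive: $D$ can contain them only to small order per $N$. The variables $y,w$ are cheap, but their exponents per $N$ are still below $1$. So at a point where the geometry permits, we degenerate by giving a weight to one cheap direction only. The limit is a product; the cheap direction contributes a coefficient $<1$, harmless by (T3), and what remains involves only expensive variables, where Bézout (T5) bounds the multiplicity. We use repeatedly that a nonzero polynomial with $\deg_u<k$ does not vanish identically on an irreducible hypersurface whose equation has $u$-degree $k$ with constant leading coefficient.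

The points of $X$ are covered by four steps: $y=0$, $w\ne0$ (Steps V and Z; if also $x=0$ then $u=0$, so the point is $P_w$), $y\ne0$ (Step Y), and $y=w=0$, where $u=0$ and $x\ne0$ (Step Σ).

**Step V: $P=P_w$.** This is the center of the destabilizing valuation. We degenerate along $v$ and use (T7), the degree condition being essentially $A(v)\ge v(D)$. Set $w=1$ and use the weights of Lemma 5.2. Monomials of $s$ have weight $k\theta N-a(b+k\gamma)$, so in $\hat s$ the number $b+k\gamma$ is constant, and since $b<k$ so are $b$ and $\gamma$: $\hat s=u^b\phi(x,y)$ with $\phi$ homogeneous for the weights $(p\omega_i,L)$ and $ba_u+\deg\phi\le\theta N$. The hypersurface $\{f+u^k=0\}$ is irreducible with an isolated singularity and dimension $n\ge3$, hence normal. By (T6b) and (T2) it suffices that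
$$\Big(\mathbb C^n,\ (1-\tfrac1k+\tfrac b{kN})\{f=0\}+\tfrac1N\{\phi=0\}\Big)$$
is lc at $0$. We use (T7) with weights $(p\omega_i,L)$. The degree condition is
$$p\sum\omega_i+L-(1-\tfrac1k)Lp=\tfrac{kI-a}k\ \ge\ \tfrac1N\Big(b\,\tfrac{Lp}k+\deg\phi\Big).$$
The right side is $\le\theta$, as $\frac{Lp}k\le a_u$; the left side is $\frac75\ge\frac{27}{20}$ in (I) and $\frac{(2n-1)L}k=L\ge\theta$ in (II).

Off $0$ there are two kinds of points. At $y=0$, $x\ne0$, apply (T6a) with weight $y:1$: $f\to f'$ and $\phi\to y^lc(x)$ with $l/N\le\theta/L<1$; by (T3) we need $(1-\frac1k+\frac b{kN})\{f'=0\}+\frac1N\{c=0\}$ lc at $x\ne0$, where $\{f'=0\}$ is smooth (or empty). At $y\ne0$, the slice $y=1$ (T8) gives $\{f'+1=0\}$, which is smooth, and $\phi(x,1)\ne0$. In both cases let mult be the multiplicity of $c$, resp. $\phi(x,1)$; it is at most the usual degree. By (7) with $a_u\ge\frac{Lp}k\ge\frac pk$ we get $\frac b{kN}+\frac{\operatorname{mult}}N\le\frac\theta p$, which is $<\frac1k$ ((I): $\frac{27}{260}<\frac15$). So (T4) applies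 with $\eta'=\frac1k-\frac b{kN}>0$: the coefficient of the smooth divisor is $1-\eta'$, and $\frac{\operatorname{mult}}N\le\eta'$.

**Step Z: $y(P)=0$, $w(P)=w_0\ne0$, $x(P)\ne0$.** Here both cheap directions can be split off in turn. On the cone apply (T6b) with weight $y:1$: $\hat F=wf'+u^k$, irreducible by (T1) and smooth at $P$ (some $w_0f'_{x_i}\ne0$); $\hat s=y^ls_l(x,u,w)$, $l/N\le\theta/L<1$. By (T3) consider $(\{wf'+u^k=0\},\frac1N\{s_l=0\})$ in $\mathbb C^{n+1}_{x,u,w}$. Apply (T6b) with $T=w-w_0$ of weight $1$: $wf'+u^k\to w_0f'+u^k$ and $s_l\to T^j\sigma(x,u)$ with $j/N\le\theta/a<1$. The hypersurface $\{w_0f'+u^k=0\}\subset\mathbb C^n$ is irreducible by (T1), smooth where $x\ne0$, of degree $D_1=\max(k,m_i)$, and $\sigma\not\equiv0$ on it since $\deg_u\sigma<k$. By (T5) $\frac1N\{\sigma=0\}$ has multiplicity $\le D_1\theta/\min(p,a_u)$, which is $\frac5{11}\cdot\frac{27}{20}<1$ in (I) and $\le L\theta/p\le1$ in (II). By (T3) and (T4) the pair is lc.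

**Step Y: $y(P)\ne0$.** We slice away $y$ and split off $w$. Slice $y=1$: $F=w(f'+1)+u^k+Q$. Let $w_0=w(P)$ and give $T=w-w_0$ weight $1$: $\hat F=u^k+\tilde q$ with $\tilde q=Q+w_0(f'+1)$, and $\hat s=T^j\sigma(x,u)$ with $j/N\le\theta/a<1$, $\deg_u\sigma<k$. Let $V=\{u^k+\tilde q=0\}\subset\mathbb C^n$. By (T6b) and (T3) it suffices that $V$ is irreducible and normal at $P$, and that $(V,\frac1N\{\sigma=0\})$ is lc at $P$. This works except at one point in (II), treated separately.

*Case (I).* $\tilde q$ has degree $1$ or $2$ in $x_1$, so it is not a $5$th power, and $V$ is irreducible by (T1), of degree $5$. If $V$ is smooth at $P$, the multiplicity is $\le5\cdot\frac\theta{11}<1$ by (T5). Otherwise $u=0$, $\tilde q=0$, $d\tilde q=0$. The equations $x_2+2w_0x_1=0$, $x_1+4w_0x_2^3=0$ give $x_2=8w_0^2x_2^3$. So either $x=0$, and then $0=\tilde q=w_0$ and $\tilde q=x_1x_2$ as a polynomial; or $w_0\ne0$, $x_2^2=\frac1{8w_0^2}$, with Hessian determinant $24w_0^2x_2^2-1=2$. By the Morse lemma $\tilde q=\mathsf a\mathsf b$ in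 local coordinates, and $V=\{u^5+\mathsf a\mathsf b=0\}=\mathbb C^2_{A,B}/\mu_5$ with $\mathsf a=A^5$, $\mathsf b=B^5$, $u=-AB$: an $A_4$ point, normal, and the quotient map is étale in codimension one. Write $\sigma=\sum_{b\le4}u^b\sigma_b(x)$, where $\deg\sigma_b\le\frac{\theta N-11b}{13}$ by (7). Upstairs $u^b\sigma_b$ has order $2b+5\operatorname{ord}\sigma_b$ and involves only monomials $A^{b+5i}B^{b+5j}$, so different $b$ involve disjoint sets of monomials and cannot cancel. Taking $b$ with $\sigma_b\ne0$, the order of $\sigma$ is at most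
$$2b+\tfrac5{13}(\theta N-11b)\le\tfrac5{13}\theta N<N .$$
The pair is lc by (T4) and (T2).

*Case (II), $P\ne P_y:=\{x=u=w=0\}$.* Here $\tilde q=q+w_0$ with $q=\sum(c_i+w_0)x_i^{m_i}$, where at most one coefficient vanishes. If $w_0\ne0$, $\{\tilde q=0\}$ is smooth (at a critical point every term of $q$ vanishes, so $\tilde q=w_0\ne0$), and so is $V$. If $w_0=0$, $\tilde q=Q$ is singular only at $0$, and $V$ is smooth off the origin, hence at $P$. In both cases $\tilde q$ is squarefree, $V$ is irreducible by (T1), smooth at $P$, of degree $\le L$, and (T5) gives multiplicity $\le L\theta/p\le1$. Lc.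

*Case (II), $P=P_y$.* Now $V$ is singular at $P$, but $X$ itself is smooth there; we use $X$'s own coordinates and homogeneity. Near $P_y$ the slice is smooth with coordinates $(x,u)$, and $w=-\bar W/(1+f')$, $\bar W=u^k+Q$. Give $(x_i,u)$ weights $(\omega_i,\tau)$, so $\bar W$ is homogeneous of weight $L$. Write $s|_{y=1}=\sum_jw^js_j(x,u)$ with $\deg_us_j<k$. By (7) and $a_u\ge\tau p$, each $s_j$ has weighted and usual degree $\le\theta N/p$, and $j\le\theta N/(2L)$. The ring $\mathbb C[x,u]$ is free over $\mathbb C[x,\bar W]=\mathbb C[x,u^k]$ on $1,u,\dots,u^{k-1}$. So no cancellation occurs, and the initial form of $s|_X=\sum_j(-\bar W)^j(1+f')^{-j}s_j$ is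
$$H=\sum_{j\in J}(-\bar W)^j\hat s_j\ne0,$$
where $J$ is the set of $j$ with $s_j\ne0$ and $jL+\deg\hat s_j$ minimal; its degree is $\le\frac{\theta N}2+\frac{\theta N}p$. By (T6a) and (T7) we need two things. The degree condition $\sum\omega_i+\tau=L\ge\frac\theta2+\frac\theta p$ holds, since $\theta<L$ and $\frac\theta p<1$. And $(\mathbb C^n,\frac1N\{H=0\})$ must be lc at every $(x_0,u_0)\ne0$. Put $\bar W_0=\bar W(x_0,u_0)$ and embed $\mathbb C^n$ as $\{T-(\bar W-\bar W_0)=0\}\subset\mathbb C^{n+1}$. There
$$H=\sum_{j\in J}(-1)^j(T+\bar W_0)^j\hat s_j=\sum_jT^jh_j(x,u),$$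
with $\deg_uh_j<k$, $\deg h_j\le\theta N/p$, not all $h_j=0$. (T6b) with weight $T:1$ gives $\{\bar W=\bar W_0\}\times\mathbb C_T$ and $T^{j_0}h_{j_0}$ with $\frac{j_0}N\le\frac\theta{2L}<1$. The hypersurface $\{\bar W=\bar W_0\}$ is irreducible ($Q-\bar W_0$ is smooth off $0$, so squarefree), of degree $L$, and smooth at $(x_0,u_0)$: everywhere if $\bar W_0\ne0$, and off $0$ if $\bar W_0=0$. By (T5), $\frac1N\{h_{j_0}=0\}$ has multiplicity $\le L\theta/p\le1$ on it. Lc by (T3) and (T4).

**Step Σ: $y=u=w=0$ at $P$, $x(P)=x_0\ne0$.** Here the earlier method stops: both cheap variables vanish together with $u$, and neither splits off alone. A multiplicity estimate does not help either. In (I), $D=\frac9{20}\{w=0\}\sim_{\mathbb Q}\mathcal O(\theta)$. At a point with $f'\ne0\ne Q$ the cone has coordinates $(x,y,u)$ and $\{w=0\}$ is $u^5+Qy^4=0$ with $Q$ a unit, so $D$ has multiplicity $\frac95>1$; yet by Example 3.1 and (T6a) it is lc there, with no room to spare. So we give weights to $y,u,w$ at once.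

Use weights $(x,y,u,w)=(0,k,e,ke)$ in (T6b): $\hat F=wf'+u^k+Qy^e$ (the term $wy^p$ has weight $ke+kp$). $X_\infty=\{\hat F=0\}$ is irreducible by (T1). Its singular points with $x\ne0$ satisfy $f'=u=0$, $Qy^{e-1}=0$, $wf'_{x_i}+Q_{x_i}y^e=0$. In (I), $y\ne0$ would give $x_1x_2=f'=0$, so $x=0$; thus $y=0$, and then $w=0$ since some $f'_{x_i}\ne0$. In (II), $f'=0$ implies at least two nonzero $x_i$, and $m_ix_i^{m_i-1}(w+c_iy^2)=0$ for these, with distinct $c_i$, forces $y=w=0$. So for $x\ne0$ the singular locus $\{f'=y=u=w=0\}$ has codimension $3$ and $X_\infty$ is normal.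

The monomials of $\hat s$ have constant $eb+k(l+ej)$, where $j$ is the exponent of $w$. As $\gcd(k,e)=1$ and $0\le b<k$, both $b$ and $\nu:=l+ej$ are constant:
$$\hat s=u^bh,\qquad h=\sum_jc_j(x)\,w^jy^{\nu-ej}\ne0 .$$
Put $\beta_0=\frac b{kN}$ and $B_\infty=\{wf'+Qy^e=0\}$. This is irreducible by (T1), since $f'$ and $Qy^e$ are coprime: in (I) clearly, and in (II) because $f'$, with an isolated singularity in $n-1\ge3$ variables, is irreducible, and $Q$ is not a multiple of it. By (T2) it suffices that
$$\Pi=(1-\tfrac1k+\beta_0)B_\infty+\tfrac1N\{h=0\}\ \text{ on }(\mathbb C^{n-1}_x\setminus0)\times\mathbb C^2_{y,w}\ \text{ is lc at }(x_0,0,0).\tag{8}$$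
All equations here are quasi-homogeneous for the original weights of $(x,y,w)$; in particular each $c_j$ is $\omega$-homogeneous.

### 6.1. Proof of (8) in case (I)

Pass by (T8) to the slice $x_2=1$ (if $x_{0,2}\ne0$) or $x_1=1$ (otherwise), with one local coordinate $\zeta$ at $x_0$. Up to units, $B_\infty$ is given by one of these, with $\mu$ a unit:

* type 1: $w+\mu y^4$, if $f'(x_0)\ne0\ne x_1x_2(x_0)$;
* type 2: $w+\mu\zeta y^4$, if $x_1=0$ or $x_2=0$ at $x_0$, with $\zeta$ that coordinate (then $f'(x_0)\ne0$);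
* type 3: $w\zeta+\mu y^4$, if $f'(x_0)=0$, with $\zeta=f'|_{x_2=1}=x_1^2+1$ (then $x_1x_2(x_0)\ne0$).

Write $c_j=\zeta^{o_j}\cdot$unit if $c_j\ne0$. The form $c_j$ is a product of factors $x_1$, $x_2$, $x_1-\lambda x_2^2$ (with $\lambda\neq 0$), of degrees $26,13,26$, each vanishing to order $\le1$ at $x_0$ in the slice (in the slice $x_1=1$ at $x_2=0$, the last kind does not vanish). So $13\,o_j\le\deg c_j$, and (7) gives
$$13\,o_j+3j+4(\nu-4j)+11b\le\tfrac{27}{20}N\qquad(c_j\ne0).\tag{9}$$

**Step 1: initial forms.** We reduce to a pair built from monomials and binomials. Apply (T6a) with weights $(w,\zeta,y)=(4,1,1)$, $(5,1,1)$, $(1,3,1)$ in types 1, 2, 3. The weight of the $j$-th term of $h$ is $o_j+\nu$, $o_j+j+\nu$, $3(o_j-j)+\nu$ respectively, so the lowest terms are those with $o_j$, $o_j+j$, $o_j-j$ minimal. Let $j_1$ and $j_2$ be the smallest and largest such $j$, and $R=j_2-j_1$. Let $(M_1,M_2)=(w,y^4)$, $(w,\zeta y^4)$, $(w\zeta,y^4)$ in the three types, and $\psi_\mu=M_1-\mu M_2$. After pulling out the common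 monomial, the lowest part of $h$ is a binary form of degree $R$ in $M_1,M_2$ with both extreme coefficients nonzero; so
$$\hat h=\text{const}\cdot w^A\zeta^By^C\prod_{r=1}^R\psi_{\mu_r},\qquad A=j_1,\ C=\nu-4j_2,\ B\le o_{j_2},\ \mu_r\ne0 .$$
Here $B=o_{j_2}$ in types 1 and 2 (in type 2, $\zeta^{o_j}=\zeta^{o_{j_2}}\zeta^{j_2-j}$), and $B=o_{j_1}\le o_{j_2}$ in type 3. The initial form of the equation of $B_\infty$ is $\psi_{-\mu(x_0)}$ up to a constant.

**Step 2: numerical bounds.** Set $a'=\frac AN$, $b'=\frac BN$, $c'=\frac CN$, $\rho'=\frac RN$. From (9) at $j_2$, with $j_2/N=a'+\rho'$ and $b/N=5\beta_0$: $13b'+3(a'+\rho')+4c'+55\beta_0\le\frac{27}{20}$, so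
$$a'+\rho'+\tfrac{c'}4+\beta_0\le\tfrac9{20},\quad b'\le\tfrac{27}{260},\quad c'\le\tfrac{27}{80},\quad\beta_0\le\tfrac{27}{1100}.\tag{10}$$
From (9) at $j_1$, where $\nu-4j_1=C+4R$: $16\rho'\le\frac{27}{20}$, so $\rho'\le\frac{27}{320}$. Hence $K:=\frac45+\beta_0+\rho'<\frac{91}{100}<1$.

**Step 3: a toric criterion.** *Claim.* The pair $a'\{w=0\}+b'\{\zeta=0\}+c'\{y=0\}+\sum\kappa_\mu\{\psi_\mu=0\}$ (finitely many distinct $\mu\ne0$, $\kappa_\mu\ge0$) with $\sum\kappa_\mu=K\le1$ is lc if for all $\varpi=(\varpi_w,\varpi_\zeta,\varpi_y)\in\mathbb R^3_{\ge0}$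
$$\varpi_w+\varpi_\zeta+\varpi_y\ \ge\ a'\varpi_w+b'\varpi_\zeta+c'\varpi_y+K\min(\varpi(M_1),\varpi(M_2)).\tag{11}$$
To see this, take a smooth proper toric modification of $\mathbb C^3$ whose fan refines the subdivision of the orthant by $\varpi(M_1)=\varpi(M_2)$. In each chart $M_1/M_2$ or its inverse is a nonconstant monomial $\chi=\prod z_i^{k_i}$, $k_i\ge0$, and $\psi_\mu$ is a monomial times $\chi-\text{const}$ up to a constant factor, with const $\ne0$. The strict transforms $\{\chi=\text{const}\}$ are smooth (as $d\chi=\chi\sum k_i\,dz_i/z_i\ne0$ on them), pairwise disjoint, disjoint from $\{z_i=0\}$ if $k_i>0$, and transversal to the other toric divisors. So this is a log resolution. The toric divisor of a primitive $\varpi$ has log discrepancy $\varpi_w+\varpi_\zeta+\varpi_y$, and $\psi_\mu$ vanishes on it to order $\min(\varpi(M_1),\varpi(M_2))$. Inequality (11) says that its coefficient in the crepant pullback is $\le1$; the strict transforms have coefficients $\kappa_\mu\le1$.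

**Step 4: verification of (11).** In our pair the $\kappa_\mu$ come from $\frac45+\beta_0$ on the initial form of $B_\infty$ and $\frac1N$ on each $\psi_{\mu_r}$, with sum $K$. Let $\sigma_0=K-\frac{1-c'}4\in[0,K]$; then $K\min(\varpi(M_1),\varpi(M_2))\le\sigma_0\,\varpi(M_1)+(K-\sigma_0)\,\varpi(M_2)$. It suffices that after this substitution each of $\varpi_w,\varpi_\zeta,\varpi_y$ has coefficient $\le1$ on the right of (11).

* $\varpi_y$: $c'+4(K-\sigma_0)=1$.
* $\varpi_w$: $a'+\sigma_0\le1$ iff $a'+\beta_0+\rho'+\frac{c'}4\le\frac9{20}$, true by (10).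
* $\varpi_\zeta$: $b'\le1$ in type 1; $b'+\frac{1-c'}4\le1$ in type 2; $b'+\sigma_0\le\frac{27}{260}+\frac{91}{100}-\frac14+\frac{27}{320}<1$ in type 3.

So (8) holds in case (I).

### 6.2. Proof of (8) in case (II)

Now $e=2$, $a=2L$, so by (7) all nonzero $c_j$ have the same $\omega$-degree $\xi$, with $p\xi+L\nu+a_ub=\theta N$. Since $ka_u=L(p+2)$,
$$\nu\le\tfrac\theta LN,\quad\tfrac\xi N\le\tfrac\theta p\le\tfrac Lp\le\eta,\quad\beta_0\le\tfrac\theta{ka_u}\le\tfrac1p,\quad j\le\tfrac\nu2,\quad1-\tfrac1k+\beta_0\le1-\eta.\tag{12}$$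

**Step 1: blow up.** We separate the two cheap variables. Blow up $\{y=w=0\}$ with weights $(1,2)$, exceptional divisor $\mathcal E$, log discrepancy $3$. The crepant pullback of $\Pi$ has along $\mathcal E$ the coefficient
$$2(1-\tfrac1k+\beta_0)+\tfrac\nu N-2\ \le\ \tfrac\theta L<1,$$
as $\beta_0\le\frac1p<\frac1k$. So it suffices that the pair obtained by raising this coefficient to $1$ is lc along the part of $\mathcal E$ over $x\ne0$. There are two charts:

* A: $w=\gamma y^2$, coordinates $(x,\gamma,y)$, $\mathcal E=\{y=0\}$;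
* B: $w=t^2$, $y=y't$, coordinates $(x,y',t)$ modulo $\mu_2$ acting by $-1$ on $(y',t)$ (étale in codimension one), $\mathcal E=\{t=0\}$.

The strict transforms do not involve $y$, resp. $t$. By (T2) and (T3) it suffices that the following are lc for $x\ne0$:
$$\text{A: }(1-\tfrac1k+\beta_0)\{\gamma f'+Q=0\}+\tfrac1N\Big\{\sum_jc_j\gamma^j=0\Big\};$$
$$\text{B (at }y'=0):\ (1-\tfrac1k+\beta_0)\{f'+Qy'^2=0\}+\tfrac1N\Big\{\sum_jc_jy'^{\nu-2j}=0\Big\}.$$

**Step 2: chart B.** This covers the point at infinity of the fibers of $\mathcal E$. (T6a) with weight $y':1$ gives $(1-\frac1k+\beta_0)\{f'=0\}+\frac1N\{y'^lc(x)=0\}$ with $l\le\nu$, so $l/N<1$, and $c$ $\omega$-homogeneous of degree $\xi$, so $\frac1N\operatorname{mult}c\le\frac\xi N\le\eta$. The hypersurface $\{f'=0\}$ is smooth at $x\ne0$. Lc by (12), (T3), (T4).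

**Step 3: chart A at $(x_0,\gamma_0)$, smooth case.** Put $T=\gamma-\gamma_0$ and $q=Q+\gamma_0f'=\sum(c_i+\gamma_0)x_i^{m_i}$, where at most one coefficient is $0$. The divisors are $\{q+Tf'=0\}$ and $\{\sum_j\tilde c_jT^j=0\}$, where the $\tilde c_j$ are $\omega$-homogeneous of degree $\xi$ (or $0$), not all zero, $j\le\nu/2$. If $q(x_0)\ne0$ or $\{q=0\}$ is smooth at $x_0$, (T6a) with weight $T:1$ gives $(1-\frac1k+\beta_0)\{q=0\}+\frac1N\{T^{j_0}\tilde c_{j_0}=0\}$ with $j_0/N\le1$ and $\frac1N\operatorname{mult}\tilde c_{j_0}\le\frac\xi N\le\eta$. Lc by (12), (T3), (T4).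

**Step 4: chart A, singular case.** Otherwise $(c_i+\gamma_0)x_{0,i}^{m_i-1}=0$ for all $i$. As the $c_i$ are distinct and $x_0\ne0$, $x_0$ is on the $i$-th axis for some $i$, and $\gamma_0=-c_i$. This is where distinctness of the $c_i$ is used: the singularity is confined to an axis. All equations are homogeneous in $x$ for the weights $\omega$ (with $\gamma$ of weight $0$), so by (T8) we may take the slice $x_i=1$, $x_0$ being its origin. Let $x'=(x_r)_{r\ne i}$, with weight $\omega_r$ on $x_r$ and $L$ on $T$. On the slice $f'=1+\sum_{r\ne i}x_r^{m_r}$, so the initial form of $q+Tf'$ is $\hat q+T$ with $\hat q=\sum_{r\ne i}b_rx_r^{m_r}$, $b_r=c_r-c_i\ne0$. Each nonzero $\tilde c_j|_{x_i=1}$ is nonzero and has only monomials of weight $\le\xi$. So the initial form $H_0=\sum_j\hat c_j(x')T^j$ of the second function has degree $\le L\frac\nu2+\xi$, and its $\hat c_j$ have weighted and usual degree $\le\xi$. By (T6a) and (T7) it suffices to check the following for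
$$(1-\tfrac1k+\beta_0)\{\hat q+T=0\}+\tfrac1N\{H_0=0\}.$$

*Degree condition.* Using $\sum\omega_r=L-\frac Lk$, $m_i\ge2$ and $\beta_0\le\frac1p$,
$$\sum_{r\ne i}\omega_r+L-L(1-\tfrac1k+\beta_0)=L-\omega_i-L\beta_0\ge\tfrac L2-\tfrac Lp,\qquad\tfrac1N\deg H_0\le\tfrac\theta2+\tfrac Lp .$$
The condition $\frac L2-\frac Lp\ge\frac\theta2+\frac Lp$ is $p\ge\frac{4L}{L-\theta}$, which is part of (6).

*At $T=0$, $x'\ne0$.* Weight $T:1$ gives $\{\hat q=0\}$, smooth there (or empty), and $T^{j_0}\hat c_{j_0}$ with $j_0/N\le1$ and $\frac1N\operatorname{mult}\hat c_{j_0}\le\frac\xi N\le\eta$. Lc by (T6a), (T3), (T4).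

*At $T=T_0\ne0$.* Put $T=T_0+T'$, weight $T':1$. This gives $\{\hat q+T_0=0\}$, smooth since $\hat q=0$ at a critical point, and $T'^{j_0}\breve c$ with $j_0/N\le1$ and $0\ne\breve c(x')$ of usual degree $\le\xi$, so $\frac1N\operatorname{mult}\breve c\le\eta$. Lc by (T6a), (T3), (T4).

This proves (8) in case (II), and with it Proposition 6.1. $\square$

## 7. The values of $\alpha$ for $n\ge3$

By Proposition 6.1, $(X,\frac\theta ID)$ is lc for every effective $D\sim_{\mathbb Q}-K_X$, so $\alpha(X)\ge\theta/I$.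

**Case (I).** $\alpha(X_{55})\ge\frac\theta I=\frac{27}{40}>\frac23$. Conversely, let $W=\{w=0\}$, so $\frac23W\sim_{\mathbb Q}-K_X$. At general points of $y=u=w=0$ we have $f'\ne0\ne Q$, the cone is smooth with local coordinates $(x,y,u)$, and $W$ is $u^5+Qy^4=0$ with $Q$ a unit. The weights $(u,y)=(4,5)$ of Example 3.1 give $\operatorname{lct}(X;W)\le\frac9{20}$, so $\operatorname{lct}(X;\frac23W)\le\frac32\cdot\frac9{20}=\frac{27}{40}$. Hence $\alpha(X_{55})=\frac{27}{40}\in(\frac23,\frac34)$, and $X_{55}$ is K-unstable by Lemma 5.2.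

**Case (II).** For $p=jL-1$ satisfying (6), Proposition 6.1 and Lemma 5.2 give
$$\tfrac{n-1}n<c_0\le\alpha(X_p)\le\tfrac{2n-1}{2n+1}<\tfrac n{n+1},$$
and $X_p$ is K-unstable by Lemma 5.2. Since $c_0<\frac{2n-1}{2n+1}$ was arbitrary and (6) holds for all large $p=jL-1$, $\alpha(X_p)\to\frac{2n-1}{2n+1}$ as $p\to\infty$. Together with Section 4 this proves Theorem B. $\blacksquare$
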